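# A RAAGedy graph that cannot be built one vertex at a time

## 1. A family of graphs with no removable vertex

**Theorem 1.** Let $i,j,n$ be integers with
$$i\ge 4,\qquad j-i\ge 4,\qquad n-j\ge 3. \tag{1}$$
Let $\Gamma=\Gamma(i,j,n)$ be the graph with $2n$ vertices $p_k,p_k'$ ($1\le k\le n$) and the following edges, where $P_k=\{p_k,p_k'\}$, $x=p_i$, $s=p_i'$, $y=p_j$, $r=p_j'$: all edges between $P_k$ and $P_{k+1}$ for $1\le k<n$; the edge $xy$; the two edges from $x$ to $P_n$; the two edges from $y$ to $P_1$. Then $\Gamma$ is triangle-free, has no separating clique and is RAAGedy; the group $W_\Gamma$ is even commensurable to a right-angled Artin group. For every vertex $v$, the graph $\Gamma-v$ has a separating clique or is not RAAGedy. Hence $\Gamma$ is not constructible by coning from a square.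

The smallest case is $\Gamma(4,8,11)$, with $22$ vertices and $4\cdot 10+1+2+2=45$ edges. Picture a chain of pairs $P_1,P_2,\dots,P_{11}$, consecutive pairs completely joined. Then one vertex $x$ of $P_4$ is tied to the far end $P_{11}$, one vertex $y$ of $P_8$ is tied to the far end $P_1$, and $x$ is tied to $y$. The other vertices $s\in P_4$ and $r\in P_8$ get no extra edges. Different values of $n$ give graphs of different sizes, so there are infinitely many such graphs.

The theorem answers a question from the paper "RAAGedy right-angled Coxeter groups" by Cashen, Dani, Edletzberger and Karrer (arXiv:2506.16789, 2025): *is every RAAGedy, triangle-free, incomplete graph without separating cliques constructible by coning from a square?* The answer is no. Two complements put the answer in perspective.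

**Theorem 2.** (a) $\Gamma(i,j,n)$ is obtained from a square through RAAGedy, triangle-free graphs without separating cliques by steps that add one vertex or a pair of non-adjacent vertices with equal links.

(b) The question has a positive answer with CFS in place of RAAGedy: every triangle-free CFS graph, in particular every RAAGedy triangle-free incomplete graph without separating cliques, is obtained from a square by coning one vertex at a time through triangle-free CFS graphs without separating cliques.

## 2. Coxeter groups, separating cliques, coning, CFS

All graphs are finite and simple. We write $u\sim v$ for adjacency, $\mathrm{lk}(v)$ for the set of neighbors of $v$, and $\mathrm{st}(v)=\mathrm{lk}(v)\cup\{v\}$. A set of vertices is *independent* if no two of its members are adjacent.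

**Definition (RACG, RAAG).** The right-angled Coxeter group $W_G$ has one generator for each vertex of $G$, each of order $2$, and two distinct generators commute exactly when the vertices are adjacent. The right-angled Artin group $A_\Theta$ has one generator $a_u$ for each vertex of $\Theta$ and the relations $a_ua_v=a_va_u$ for $u\sim v$, with no condition on the orders.

**Definition (RAAGedy).** $G$ is RAAGedy if $W_G$ is quasi-isometric to some right-angled Artin group.

For the square, $W_G$ is $D_\infty\times D_\infty$, which contains $\mathbb Z^2$ with finite index, so the square is RAAGedy. The pentagon is not. Indeed $W_{C_5}$ acts on the hyperbolic plane by the reflections in the sides of a right-angled pentagon, so it is quasi-isometric to $\mathbb H^2$; it is one-ended and hyperbolic. A one-ended RAAG $A_\Theta$ has $\Theta$ connected with at least two vertices, so it contains $\mathbb Z^2$ and is not hyperbolic.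

**Definition (separating clique).** A separating clique is a complete subgraph, possibly empty, whose removal disconnects the graph.

Two squares glued along an edge have that edge as a separating clique. A square has none: what is left after removing the empty set, one vertex or one edge is connected. Because the empty clique is allowed, a graph without separating cliques is connected. To exclude degenerate cases all graphs under consideration are *incomplete*, that is, not complete graphs. For triangle-free graphs this excludes the empty graph, $K_1$ and $K_2$.

**Definition (constructible by coning from a square).** $G$ is constructible if there are graphs $\Gamma_0\subset\Gamma_1\subset\dots\subset\Gamma_N=G$ such that $\Gamma_0$ is a square, each $\Gamma_{l+1}$ is obtained from $\Gamma_l$ by adding one new vertex joined to some set of vertices of $\Gamma_l$, and every $\Gamma_l$ is RAAGedy, triangle-free and without separating cliques.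

If $G$ is constructible and not a square, then the last step exhibits some $G-v$ as a RAAGedy graph without separating cliques. So the last sentence of Theorem 1 follows from the others: $\Gamma$ is not a square, and no $\Gamma-v$ qualifies.

**Definition (CFS).** In a triangle-free graph every 4-cycle is induced; a *diagonal* of it is a pair of opposite vertices. Let $G^4$ be the graph whose vertices are the 4-cycles of $G$, two being adjacent if they share a diagonal. The *support* of a component of $G^4$ is the set of vertices of $G$ lying on its 4-cycles. A triangle-free graph $G$ is CFS if some component of $G^4$ has support $V(G)$.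

The pentagon has no 4-cycles, so it is not CFS. A complete bipartite graph $K_{a,b}$ with $a,b\ge2$ is CFS. Its 4-cycles are given by a pair $A$ on one side and a pair $B$ on the other, and $(A,B)$, $(A,B')$, $(A',B')$ is a path in $G^4$, so $G^4$ is connected; its support is everything.

Dani and Thomas, whose theorem we shall use, join two 4-cycles when they share two adjacent edges. This gives the same components. Two 4-cycles that share the edges $ab,bc$ share the diagonal $\{a,c\}$. Conversely, let $a,b,c,d$ and $a,b',c,d'$ share the diagonal $\{a,c\}$. If $b=b'$, they share the adjacent edges $ab,bc$. If $b\ne b'$, then the 4-cycle $a,b,c,b'$ shares $ab,bc$ with the first and $ab',b'c$ with the second.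

## 3. Facts about reduced words, hyperplanes, ends and divergence

**Reduced words.** Let $\ell$ be word length in $W_G$ and $d$ the word metric. A word is reduced if and only if between any two consecutive occurrences of a letter $v$ there is a letter not commuting with $v$. Two reduced words for the same element differ by exchanging neighboring commuting letters, so they have the same letters with the same multiplicities. For $J\subset V(G)$ the subgroup $W_J$ generated by $J$ is the RACG of the induced subgraph, and reduced words for its elements use letters of $J$ only.

**The Davis complex.** For a triangle-free graph $G$ the Davis complex $\Sigma$ of $W_G$ has the Cayley graph as its 1-skeleton, with one edge $\{g,gv\}$ of label $v$ for each $g$ and $v$, and a square on each coset $g\langle v,w\rangle$ with $v\sim w$. It is a CAT(0) square complex. For the square graph it is the plane with its unit grid.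

**Hyperplanes.** In a CAT(0) cube complex, two edges are *parallel* if they are joined by a chain of edges in which consecutive ones are opposite in a square. A hyperplane is dual to a parallelism class of edges; its carrier is the union of the closed cubes it meets. Each hyperplane has exactly two sides. A combinatorial geodesic crosses each hyperplane at most once, and the distance of two vertices in the 1-skeleton is the number of hyperplanes separating them. In $\Sigma$, opposite edges of a square have the same label, so a hyperplane has a label. The hyperplane dual to $\{g,gv\}$ corresponds to the reflection $gvg^{-1}$: it is dual to exactly the edges $\{h,hw\}$ with $hwh^{-1}=gvg^{-1}$. The labels of the hyperplanes separating $g$ from $g'$ are the letters of any reduced word for $g^{-1}g'$.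

**Coarse invariants.** A finitely generated group is one-ended if outside every ball of its Cayley graph there is exactly one unbounded component. The divergence of a one-ended group is a growth type. It records how long a path must be, in terms of $r$, to join two points at distance $r$ from a base point while staying outside a ball about that point whose radius is a fixed fraction of $r$; for $\mathbb Z^2$ it is linear, since one can walk around. The asymptotic dimension of a metric space is the least $D$ such that for every $R$ there is a cover by uniformly bounded sets for which each $R$-ball meets at most $D+1$ of them. The number of ends, the divergence and the asymptotic dimension are quasi-isometry invariants; asymptotic dimension does not increase on passing to a quasi-isometrically embedded space; $\mathbb Z^3$ has asymptotic dimension $3$. Two groups are commensurable if they have isomorphic subgroups of finite index; commensurable finitely generated groups are quasi-isometric.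

We use five theorems from the literature.

**Fact A** (Davis, *The Geometry and Topology of Coxeter Groups*, Theorem 8.7.2). If $G$ is incomplete without separating clique, $W_G$ is one-ended.

**Fact B** (Dani–Thomas, *Divergence in right-angled Coxeter groups*, Trans. AMS 2015, Theorem 1.1). Let $G$ be connected, triangle-free, without separating vertices or edges. Then $W_G$ has linear divergence if and only if $G$ is a join, and quadratic divergence if and only if $G$ is CFS and not a join.

**Fact C** (Behrstock–Charney, *Divergence and quasimorphisms of RAAGs*, Math. Ann. 2012). If $\Theta$ is connected with at least two vertices, $A_\Theta$ has linear or quadratic divergence. We combine this with: $A_\Theta$ is one-ended if and only if $\Theta$ is connected with at least two vertices.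

**Fact D** (Wright, *Finite asymptotic dimension for CAT(0) cube complexes*, Geom. Topol. 2012). A CAT(0) cube complex of dimension $D$ has asymptotic dimension at most $D$.

**Fact E** (Huang, *Top-dimensional quasiflats in CAT(0) cube complexes*, Geom. Topol. 21 (2017)). Let $Y_1,Y_2$ be universal covers of compact weakly special cube complexes of the same dimension $D$, and $\varphi:Y_1\to Y_2$ a quasi-isometry. There is $C$ such that for every $D$-flat $F\subset Y_1$ there is a $D$-flat $F'\subset Y_2$ with $d_{\rm Haus}(\varphi(F),F')\le C$.

Here a $D$-flat is an isometrically embedded copy of Euclidean $D$-space. *Weakly special* means nonpositively curved, with no hyperplane that crosses itself or osculates itself. We shall verify it in a strong form: there are no loops, and no two distinct edges dual to one hyperplane share a vertex.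

Two consequences will be used more than once. First, *a triangle-free incomplete join without separating vertex or edge is some $K_{a,b}$ with $a,b\ge2$, hence CFS.* Both factors of the join are independent sets by triangle-freeness, so the graph is $K_{a,b}$. It is not $K_{1,1}$ by incompleteness, and it is not $K_{1,b}$ with $b\ge2$, where the center separates. Second, *a RAAGedy, triangle-free, incomplete graph $G$ without separating cliques is CFS.* By Fact A, $W_G$ is one-ended, so the RAAG quasi-isometric to it is one-ended, and by Fact C the divergence is linear or quadratic. By Fact B, $G$ is CFS or a join, and in the latter case it is again CFS.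

The last ingredient controls separating cliques when graphs grow.

**Lemma 3.** If $G$ has no separating clique and $G^+$ is obtained by adding a vertex $b$ whose link contains two non-adjacent vertices $a,c$ of $G$, then $G^+$ has no separating clique.

*Proof.* Let $K$ be a clique of $G^+$. If $b\in K$, then $G^+-K=G-(K\setminus\{b\})$ is connected. If $b\notin K$, then $G-K$ is connected. The clique $K$ does not contain both $a$ and $c$, so one of them is in $G-K$, and $b$ is attached to it. $\square$

## 4. The quotient graph $Q$ and the 4-cycles of $\Gamma$

Let $Q$ be the graph on $\{1,\dots,n\}$ with edges $\{k,k+1\}$ ($1\le k<n$), $\{i,j\}$, $\{i,n\}$, $\{1,j\}$. Adjacent vertices of $\Gamma$ lie in classes $P_k,P_l$ with $\{k,l\}\in E(Q)$; in particular they lie in different classes. The graph $Q$ is the union of four internally disjoint paths from $i$ to $j$: the edge $ij$; the path $i,i+1,\dots,j$ of length $j-i\ge4$; the path $i,i-1,\dots,1,j$ of length $i\ge4$; the path $i,n,n-1,\dots,j$ of length $n-j+1\ge4$. A cycle of $Q$ is the union of two of them, so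
$$\text{every cycle of } Q \text{ has length at least } 5. \tag{2}$$

**Lemma 4.** (a) $\Gamma$ is triangle-free.

(b) Every 4-cycle of $\Gamma$ has some $P_k$ as a diagonal.

(c) The set $N_k$ of common neighbors of $p_k,p_k'$ is $P_{k-1}\cup P_{k+1}$ for $2\le k\le n-1$, and $N_1=P_2\cup\{y\}$, $N_n=P_{n-1}\cup\{x\}$.

(d) If $a,c$ lie in different classes and $a,c\in N_k\cap N_l$, then $k=l$.

*Proof.* (a) The vertices of a triangle lie in three different classes, which form a triangle of $Q$, against (2).

(b) Neighboring vertices of the 4-cycle lie in different classes. If also both pairs of opposite vertices lie in different classes, the four classes form a 4-cycle of $Q$, against (2). So two opposite vertices are in one class, and they make up this class.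

(c) Both vertices of $P_k$ are joined to the neighboring pairs. The extra edges at $x$ and $y$ are not shared by $s$ and $r$, so they do not contribute to $N_i$ and $N_j$. The edges from $y$ to $P_1$ and from $x$ to $P_n$ go to both vertices of the pair and contribute to $N_1$ and $N_n$.

(d) If $k\ne l$, then $k$, the class of $a$, $l$, the class of $c$ form a 4-cycle in $Q$. $\square$

## 5. Twins, domination and commensurability with a RAAG

We need a criterion that certifies "RAAGedy" by looking at the graph. Two mechanisms are combined: a graph all of whose vertices come in twin pairs gives a RAAG up to finite index, and doubling along a link creates twins.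

**Lemma 5 (link doubling).** Let $\sigma\in V(G)$, and let $D$ be two copies of $G-\sigma$ glued along $\mathrm{lk}(\sigma)$. Then $W_D$ is isomorphic to an index-2 subgroup of $W_G$.

*Proof.* Let $\mathbb Z/2=\langle\sigma\rangle$ act on $W_D$ by swapping the copies. The group $W_D\rtimes\langle\sigma\rangle$ is generated by $\sigma$, the $v\in\mathrm{lk}(\sigma)$, and $v_1,v_2$ for $v\notin\mathrm{st}(\sigma)$. Its relations are those of $W_D$ together with $\sigma^2=1$, $\sigma v\sigma=v$ for $v\in\mathrm{lk}(\sigma)$, and $\sigma v_1\sigma=v_2$. Use the last relations to eliminate all $v_2$. Each defining relation of $W_D$ lives in one copy, because vertices $v_1$ and $w_2$ outside the link are never adjacent. Since $\sigma$ fixes the link vertices, the relations of copy 2 become $\sigma$-conjugates of those of copy 1 and can be dropped. What remains is $\sigma^2=1$, that $\sigma$ commutes with $\mathrm{lk}(\sigma)$, and the relations of $W_{G-\sigma}$. This is the presentation of $W_G$. $\square$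

For example, doubling the path $a,\sigma,c$ at $\sigma$ gives the two isolated vertices $a,c$, and indeed $W_G=\langle\sigma\rangle\times(\langle a\rangle*\langle c\rangle)$.

For a graph $\Theta$ let $\Theta[2]$ be obtained by replacing each vertex by two non-adjacent vertices and each edge by a square. If $\Theta$ is an edge, $\Theta[2]$ is a square.

**Lemma 6 (Davis–Januszkiewicz).** $W_{\Theta[2]}$ is commensurable to $A_\Theta$.

*Proof.* We find one group $W'$ containing both with finite index. Let $W'$ be the RACG with generators $s_u,r_u$ ($u\in\Theta$), where $s_u\sim s_v$ if and only if $u\sim v$ in $\Theta$, $r_u\sim r_v$ for all $u\ne v$, and $s_u\sim r_v$ if and only if $u\ne v$.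

*The RAAG.* Consider $A_\Theta\rtimes(\mathbb Z/2)^\Theta$, where $r_u$ inverts $a_u$ and fixes the other generators. Substitute $a_u=s_ur_u$. The relation $r_ua_ur_u=a_u^{-1}$ reads $r_us_u=r_us_u^{-1}$, that is, $s_u^2=1$. For $u\ne v$ the relation $[r_v,a_u]=1$ becomes $[r_v,s_u]=1$, since $r_v$ and $r_u$ commute. For $u\sim v$ we then have $a_ua_v=s_ur_us_vr_v=s_us_vr_ur_v$ and $a_va_u=s_vs_ur_ur_v$, so $[a_u,a_v]=1$ becomes $[s_u,s_v]=1$. This is $W'$.

*The RACG.* Consider $W_{\Theta[2]}\rtimes(\mathbb Z/2)^\Theta$, where $r_u$ swaps the two copies $s_u,s_u'$ of $u$ and fixes the other generators. Eliminate $s_u'=r_us_ur_u$. The relations $r_vs_ur_v=s_u$ ($u\neq v$) remain. The relations involving some $s_u'$ become conjugates, by elements of $(\mathbb Z/2)^\Theta$, of those among the $s$'s and can be dropped. Again we get $W'$. $\square$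

**Proposition 7.** Let $S$ be a clique of $G$ with $|S|\le2$ such that $V(G)\setminus S$ is partitioned into pairs $\{v,v'\}$ with $\mathrm{lk}(v)=\mathrm{lk}(v')$ ("twins") and single vertices $v$ with $\mathrm{lk}(v)\subset\mathrm{lk}(\sigma)$ for some $\sigma\in S$ ("$v$ is dominated by $\sigma$"). Then $W_G$ is commensurable to a RAAG.

*Proof.* **Step 1: the case $S=\emptyset$.** There are no singles. Twins $v,v'$ are not adjacent, since $v'\in\mathrm{lk}(v)=\mathrm{lk}(v')$ is impossible. If $v\sim w$ for members of two twin pairs, then $w\in\mathrm{lk}(v)=\mathrm{lk}(v')$, and $v,v'\in\mathrm{lk}(w)=\mathrm{lk}(w')$, so the pairs are completely joined. Thus $G=\Theta[2]$, and Lemma 6 applies.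

**Step 2: lowering $|S|$.** Take $\sigma\in S$ and let $D$ be the double of $G$ at $\sigma$. We check that $D$ satisfies the hypothesis with $S\setminus\{\sigma\}$. If $S=\{\sigma,\tau\}$, then $\tau\in\mathrm{lk}(\sigma)$, so $\tau$ has one copy in $D$. In general, for $v\in\mathrm{lk}(\sigma)$ the set $\mathrm{lk}_D(v)$ consists of all copies of elements of $\mathrm{lk}(v)\setminus\{\sigma\}$. For $v\notin\mathrm{st}(\sigma)$ the set $\mathrm{lk}_D(v_a)$ consists of the $a$-copies of elements of $\mathrm{lk}(v)$.

*Twins.* Twins are both in $\mathrm{lk}(\sigma)$ or both not. By the description of links they give one twin pair of $D$ in the first case and two in the second.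

*Singles dominated by $\sigma$.* Let $\mathrm{lk}(v)\subset\mathrm{lk}(\sigma)$. Then $v\notin\mathrm{lk}(\sigma)$, since otherwise $\sigma\in\mathrm{lk}(v)\subset\mathrm{lk}(\sigma)$. So $v$ has two copies. All elements of $\mathrm{lk}(v)$ lie in $\mathrm{lk}(\sigma)$ and have one copy each, so $\mathrm{lk}_D(v_1)=\mathrm{lk}(v)=\mathrm{lk}_D(v_2)$. The copies are twins.

*Singles dominated by $\tau$.* Let $\mathrm{lk}(v)\subset\mathrm{lk}(\tau)$. Recall that $\mathrm{lk}_D(\tau)$ consists of all copies of elements of $\mathrm{lk}(\tau)\setminus\{\sigma\}$. If $v\in\mathrm{lk}(\sigma)$, then $\mathrm{lk}_D(v)$ consists of all copies of elements of $\mathrm{lk}(v)\setminus\{\sigma\}$, so it lies in $\mathrm{lk}_D(\tau)$. If $v\notin\mathrm{lk}(\sigma)$, then $\mathrm{lk}_D(v_a)$ consists of $a$-copies of elements of $\mathrm{lk}(v)\subset\mathrm{lk}(\tau)\setminus\{\sigma\}$, so it lies in $\mathrm{lk}_D(\tau)$. In both cases the copies are singles dominated by $\tau$.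

So $D$ satisfies the hypothesis with a smaller clique. By induction $W_D$ is commensurable to a RAAG, and by Lemma 5 so is $W_G$. $\square$

**Proposition 8.** $W_\Gamma$ is commensurable to a RAAG, $\Gamma$ has no separating clique, and Theorem 2(a) holds.

*Proof.* For the first statement take $S=\{x,y\}$ in Proposition 7. We have $\mathrm{lk}(s)=P_{i-1}\cup P_{i+1}\subset\mathrm{lk}(x)$ and $\mathrm{lk}(r)=P_{j-1}\cup P_{j+1}\subset\mathrm{lk}(y)$, and every $P_k$ with $k\ne i,j$ is a twin pair.

For the rest we grow $\Gamma$ through induced subgraphs. Let $H_k$ be spanned by $P_1\cup\dots\cup P_k$, for $2\le k\le j-1$. The graph $H_2$ is a square. From $H_{k-1}$ we pass to $H_k$ by adding the pair $P_k$, joined to $P_{k-1}$. After $H_{j-1}$ we add $y$, joined to $P_{j-1}\cup P_1\cup\{x\}$. Then we add $r$, joined to $P_{j-1}$. Then we add the pairs $P_{j+1},\dots,P_n$ one after another; here $P_k$ is joined to $P_{k-1}$, and $P_n$ also to $x$. The last graph is $\Gamma$. At each pair step the two new vertices are non-adjacent with equal links.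

All these graphs are triangle-free by Lemma 4(a). Every added vertex has two non-adjacent earlier neighbors: $P_{k-1}$ for the vertices of $P_k$, and $P_{j-1}$ for $y$ and $r$. So by Lemma 3, applied to one vertex at a time, none of these graphs has a separating clique. Finally, each graph satisfies the hypothesis of Proposition 7. For $H_k$ take $S=\emptyset$; as neither $y$ nor $P_n$ is present, also $x,s$ are twins there. After $y$ has been added take $S=\{x,y\}$: the vertex $s$ is dominated by $x$, the vertex $r$ (if present) by $y$, and all other pairs present are twin pairs. $\square$

## 6. Complete bipartite graphs, chains of pairs and the doubled pentagon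

Now we can test the question by hand.

**Example 1 (complete bipartite graphs).** Let $a,b\ge2$. Then $W_{K_{a,b}}$ is the product of a free product of $a$ copies of $\mathbb Z/2$ and a free product of $b$ copies. Each factor is virtually free of some rank at least $1$, so the group is commensurable to a product of two free groups, which is a RAAG. Adding vertices one at a time to the square $K_{2,2}$, with Lemma 3, shows that $K_{a,b}$ is constructible.

**Example 2 (chains of pairs).** The chain $H_k$ of Proposition 8 is constructible. Given $H_{k-1}$ with $k\ge3$, add $p_k$ alone, joined to $P_{k-1}$. Put $S=\{p_{k-2}\}$. Then $p_k$ is dominated, since $\mathrm{lk}(p_k)=P_{k-1}\subset\mathrm{lk}(p_{k-2})$; so is $p_{k-2}'$, which has the same link as $p_{k-2}$; the other pairs are twin pairs. By Proposition 7 this graph is RAAGedy. Adding $p_k'$ gives $H_k$, which is RAAGedy by Proposition 8. Lemma 3 takes care of separating cliques.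

**Example 3 (the doubled pentagon).** Closing a chain of pairs to a cycle does not help either. Let $G=C_5[2]$ with classes $P_m=\{u_m,u_m'\}$, $m$ modulo $5$. Start with the square on $P_3\cup P_4$ and add $u_5,u_5'$, joined to $P_4$, passing through complete bipartite graphs. Then add, in this order:

1. $u_2$, joined to $P_3$. Take $S=\{u_4\}$: it dominates $u_2$ and $u_4'$; the pairs $P_3,P_5$ are twin pairs.
2. $u_1$, joined to $P_5\cup\{u_2\}$. Take $S=\{u_1,u_2\}$; the pairs $P_3,P_4,P_5$ are twin pairs.
3. $u_2'$, joined to $P_3\cup\{u_1\}$. Take $S=\{u_1\}$; the pairs $P_2,\dots,P_5$ are twin pairs.
4. $u_1'$. Take $S=\emptyset$.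

Each new vertex has two non-adjacent earlier neighbors ($P_3$ or $P_5$), and all graphs are triangle-free since $C_5$ is. So $C_5[2]$ is constructible.

The second graph in this list has two neighboring classes reduced to one vertex. Can one go to three? Let $E$ be the induced subgraph on $u_1,u_2,u_3,P_4,P_5$. It has no separating clique: start from the square $P_4\cup P_5$, add $u_1$ (joined to $P_5$), then $u_3$ (joined to $P_4$), then $u_2$ (joined to the non-adjacent $u_1,u_3$), and use Lemma 3. But $u_2$ lies on no 4-cycle, because its only neighbors $u_1,u_3$ have no other common neighbor. So $E$ is not CFS, and by Section 3 it is not RAAGedy.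

This explains the shape of $\Gamma$. In $C_5[2]$ the squares formed by neighboring pairs run around a cycle, and after breaking the cycle at one place they still form a chain with full support. In $\Gamma$ the squares form one *linear* chain from $P_1$ to $P_n$, so deleting a vertex inside breaks the chain. The two ends of the chain are protected in another way: $P_n$ is tied to $x$, and $x$ to $y$, so deleting a vertex of $P_n$ leaves three consecutive single vertices $p_n,x,y$ on a cycle.

## 7. Coning through CFS graphs, and deletion inside the chain

A RAAGedy graph of our kind is CFS, so the sensible first plan is to work with CFS. As a construction this succeeds completely.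

**Proposition 9.** Theorem 2(b) holds.

*Proof.* By Section 3 every RAAGedy, triangle-free, incomplete graph without separating cliques is CFS. So let $G$ be triangle-free and let $\mathcal C$ be a component of $G^4$ with full support. As $\mathcal C$ is connected, its 4-cycles can be listed as $\sigma_0,\dots,\sigma_M$ so that each $\sigma_m$, $m\ge1$, shares a diagonal $\{a,c\}$ with an earlier $\sigma_l$.

Start with the graph $\sigma_0$, a square. At stage $m$ let $\{b,d\}$ be the other diagonal of $\sigma_m$, and add $b$ and then $d$, if not yet present, always taking induced subgraphs of $G$. We maintain: the current graph $G[V]$ is CFS through a component with support $V$ containing $\sigma_0,\dots,\sigma_{m-1}$.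

Suppose $b\notin V$. Let $\{b',d'\}$ be the other diagonal of $\sigma_l$. Then $b'\in V$, so $b\ne b'$, and $b\not\sim b'$ because both are adjacent to $a$. So $a,b,c,b'$ is a 4-cycle sharing the diagonal $\{a,c\}$ with $\sigma_l$. In $G[V\cup\{b\}]$ the component of $\sigma_l$ therefore has support $V\cup\{b\}$. The same argument, again with $b'$, applies to $d$. After both vertices are present, $\sigma_m$ lies in this component, since it shares a diagonal with $\sigma_l$. Hence all intermediate graphs are CFS. Each added vertex is adjacent to the non-adjacent vertices $a,c$, and a square has no separating clique, so by Lemma 3 no intermediate graph has one. Since $\mathcal C$ has full support, the process ends with $G$. $\square$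

As an obstruction, CFS settles most deletions from $\Gamma$.

**Proposition 10.** Let $v\in P_k$ with $2\le k\le n-1$. If $\Gamma-v$ has no separating clique, then it is not RAAGedy.

*Proof.* **Step 1: the 4-cycles of $\Gamma-v$ follow the chain.** By Lemma 4(b) every 4-cycle $\sigma$ of $\Gamma-v$ has a diagonal $P_m$, and $m\ne k$ as $v\in P_k$ is missing. Let $I(\sigma)$ be the set of all $m$ for which $P_m$ is a diagonal of $\sigma$; it has one or two elements. If $I(\sigma)=\{m,m'\}$ with $m\ne m'$, then $P_{m'}\subset N_m$, and by Lemma 4(c) $|m-m'|=1$. (For $m=1$ the set $N_1=P_2\cup\{y\}$ contains no class but $P_2$, as $r\notin N_1$; for $m=n$ similarly, as $s\notin N_n$.)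

If two 4-cycles $\sigma,\sigma'$ share a diagonal $\{a,c\}$, then $I(\sigma)\cap I(\sigma')\neq\emptyset$. This is clear if $\{a,c\}$ is a class. Otherwise $a,c$ lie in different classes, the other diagonals are classes $P_m$ and $P_{m'}$, and $a,c\in N_m\cap N_{m'}$, so $m=m'$ by Lemma 4(d).

**Step 2: no component has full support.** By Step 1, for a component of $(\Gamma-v)^4$ the union of all $I(\sigma)$ is a set of consecutive integers not containing $k$. So it lies in $\{1,\dots,k-1\}$ or in $\{k+1,\dots,n\}$. A 4-cycle with diagonal $P_m$ has its vertices in $P_m\cup N_m$. So by Lemma 4(c) the support is contained in $P_1\cup\dots\cup P_k\cup\{y\}$, which misses $P_n$, or in $P_k\cup\dots\cup P_n\cup\{x\}$, which misses $P_1$. Since $P_1$ and $P_n$ are still present, $\Gamma-v$ is not CFS.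

**Step 3: conclusion.** The graph $\Gamma-v$ is triangle-free, incomplete and without separating cliques, and it is not CFS. By Section 3 it is not RAAGedy. $\square$

**Where the plan stops.** It remains to delete a vertex of $P_1\cup P_n$, say $p_n'$. Put $\Gamma'=\Gamma-p_n'$ and $t=p_n$. Here CFS gives no information. The 4-cycles $P_m\cup P_{m+1}$, $1\le m\le n-2$, lie in one component, since consecutive ones share the diagonal $P_{m+1}$. The 4-cycle with diagonals $P_{n-1}$ and $\{p_{n-2},t\}$ is in this component too, since it has the diagonal $P_{n-1}$. So $\Gamma'$ is CFS. It has no separating clique: in the proof of Proposition 8, stop just before $p_n'$ is added. It is not a join, because it is not complete bipartite: the path $p_1,p_2,p_3,p_4$ would force $p_1\sim p_4$, while $\mathrm{lk}(p_1)=P_2\cup\{y\}$ and $y=p_j$ with $j\ge8$. By Fact B, $W_{\Gamma'}$ has quadratic divergence, just like many RAAGs.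

On the other hand Proposition 7 does not apply to $\Gamma'$. The vertices $t,x,y$ have neither a twin nor a dominating vertex. For $x$, a vertex adjacent to $P_{i-1}\cup P_{i+1}$ lies in $P_i$, and $s\not\sim y$. For $y$, a vertex adjacent to $P_{j-1}\cup P_{j+1}$ lies in $P_j$, and $r\not\sim x$. For $t$, a vertex $\neq t$ adjacent to $P_{n-1}$ lies in $P_{n-2}$, and is not adjacent to $x$, because $\mathrm{lk}(x)=P_{i-1}\cup P_{i+1}\cup\{y,t\}$ in $\Gamma'$ and $n-2>j$. So all three would have to be in $S$, but $|S|\le2$. We need an obstruction that is finer than divergence.

## 8. Induced cycles that meet flats in one direction only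

**Proposition 11.** Let $G$ be triangle-free, without separating cliques. Let $\Lambda\subset G$ be an induced cycle of length $m\ge5$ and $x\in\Lambda$ a vertex such that every 4-cycle of $G$ containing $x$ meets $\Lambda$ only in $x$. Then $G$ is not RAAGedy.

For $G$ a pentagon there are no 4-cycles at all, and we recover that the pentagon is not RAAGedy. The condition on 4-cycles cannot be omitted. The graph $C_5[2]$ is triangle-free without separating cliques, contains the induced pentagon $u_1,\dots,u_5$, and is RAAGedy by Lemma 6. There the 4-cycle $u_1,u_2,u_1',u_2'$ contains two vertices of the pentagon.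

The mechanism is as follows. Let $t,y$ be the neighbors of $x$ in $\Lambda$. The subgroup $W_\Lambda$ acts on $\mathbb H^2$, and the line of the reflection $x$ is translated along itself by $ty$. One can go from far left to far right along this line on either side of it, staying as far from the line as one wishes in between. Map both routes to a RAAG. A hyperplane of the RAAG that separates the images of the ends must be crossed by both routes, and any two points of its carrier lie on a common flat. Pulled back, a flat comes close to a point deep on one side of $x$ and to a point deep on the other side. But a flat that crosses the wall of $x$ has only the letter $x$ in common with $\Lambda$, and words in the single letter $x$ do not get deep.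

*Proof.* Write $W=W_G$, and let $\Sigma$ be the Davis complex; it is 2-dimensional. Let $t,y$ be the neighbors of $x$ in $\Lambda$. They are not adjacent, since $G$ is triangle-free.

**Step 1: what the flats of $\Sigma$ look like.** Let $F'\subset\Sigma$ be a 2-flat. It is complete, hence closed. It meets each open square in a set that is closed in the open square and, by invariance of domain, open in it. So $F'$ contains or misses each open square. No non-empty open subset of $F'$ lies in the 1-skeleton, because a disc does not embed in a graph. So the points of $F'$ in open squares are dense in $F'$, and by local finiteness $F'$ is a union of closed squares. These are unit squares of the Euclidean plane meeting along common faces. The angles at a vertex add up to $2\pi$, so there are four squares at each vertex, and $F'$ is the standard grid.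

Opposite edges of a square have equal labels. So along a strip of squares the edges crossed by the midline have one label, the label of the strip. Let $V_1,V_2$ be the sets of labels of the two families of parallel strips. Strips of different families cross in a square, so every vertex of $V_1$ is adjacent to every vertex of $V_2$. Consecutive parallel strips have different labels, since there two distinct edges meet at a vertex and each vertex of $\Sigma$ has exactly one edge of each label. So $|V_1|,|V_2|\ge2$. The sets are disjoint, as a vertex is not adjacent to itself, and independent, since $G$ is triangle-free. All vertices of $F'$ lie in one coset $gW_J$, $J=V_1\cup V_2$.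

Suppose $x\in J$, say $x\in V_1$. Any other element of $J$ lies on a 4-cycle in $J$ containing $x$: take $x$, another element of $V_1$, and two elements of $V_2$, including the given element. By the hypothesis this element is not in $\Lambda$. So
$$x\in J\ \Longrightarrow\ J\cap\Lambda=\{x\}. \tag{3}$$

**Step 2: the RAAG is 2-dimensional.** Suppose $W$ is quasi-isometric to $A=A_\Theta$. By Fact A, $W$ is one-ended ($G$ is incomplete because it contains $\Lambda$), so $\Theta$ is connected with at least two vertices. It is triangle-free: otherwise $A$ contains an undistorted $\mathbb Z^3$, which then embeds quasi-isometrically in $\Sigma$. But $\mathbb Z^3$ has asymptotic dimension $3$, and $\Sigma$ has asymptotic dimension at most $2$ by Fact D. The Salvetti complex of $A$ has one vertex, a loop for each generator and a torus for each edge of $\Theta$. Its universal cover $X$ is a 2-dimensional CAT(0) square complex whose 1-skeleton is the Cayley graph of $A$.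

**Step 3: Fact E applies to $X$ and $\Sigma$.** We exhibit compact quotients in which there are no loops and no two distinct edges dual to one hyperplane share a vertex.

*For $\Sigma$.* The stabilizer of a cell is a conjugate of a finite special subgroup $\langle\emptyset\rangle,\langle v\rangle$ or $\langle v,w\rangle$. It injects into the abelianization $(\mathbb Z/2)^{V(G)}$, so it meets $[W,W]$ trivially. Hence $[W,W]$ acts freely. The quotient $\Sigma/[W,W]$ is compact with vertex set $(\mathbb Z/2)^{V(G)}$. An edge of label $v$ changes the $v$-coordinate, so there are no loops, and each vertex has exactly one edge of each label. Edges dual to one hyperplane have one label, so no two distinct ones share a vertex.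

*For $X$.* Let $K$ be the kernel of $A\to(\mathbb Z/3)^{V(\Theta)}$, $a_u\mapsto e_u$. Then $X/K$ is compact with vertex set $(\mathbb Z/3)^{V(\Theta)}$ and no loops. At each vertex there are exactly two edges of label $u$, one outgoing and one incoming. Edges opposite in a square have the same label $u$, and their initial vertices differ by $\pm e_v$ with $v\ne u$, so these have the same $u$-coordinate. Hence all edges dual to one hyperplane have the same label $u$ and the same $u$-coordinate of the initial vertex. At a vertex with $u$-coordinate $c$ the outgoing and the incoming $u$-edge have initial $u$-coordinates $c$ and $c-1\ne c$. So no two distinct edges dual to one hyperplane share a vertex.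

A hyperplane that crosses or osculates itself would be dual to two distinct edges with a common vertex. So both quotients, which are nonpositively curved, are weakly special.

**Step 4: transferring flats.** Let $q:W\to A$ be a quasi-isometry and $L\ge1$ with
$$L^{-1}d(g,g')-L\le d(q(g),q(g'))\le L\,d(g,g')+L. \tag{4}$$
We claim: *there is $C_2\in\mathbb N$, depending only on $q$ and the groups, such that for every 2-flat $F\subset X$ there is a 2-flat $F'\subset\Sigma$ with*
$$z\in F\text{ a vertex},\ p\in W,\ d(q(p),z)\le2L\ \Longrightarrow\ d(p,f)\le C_2\text{ for some vertex }f\in F'. \tag{5}$$
Let $\bar q:A\to W$ satisfy $d(\bar q(a),\bar q(a'))\le L'd(a,a')+L'$ and $d(\bar qq(p),p)\le B$. Define $\varphi:X\to\Sigma$ by $\varphi(\xi)=\bar q(\text{a nearest vertex to }\xi)$. On vertices the CAT(0) metrics and the word metrics are quasi-isometric, so $\varphi$ is a quasi-isometry. By Fact E there are $C$, independent of $F$, and a flat $F'$ with $d_{\rm Haus}(\varphi(F),F')\le C$. For $z,p$ as in (5),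
$$d(\bar q(z),p)\le d(\bar q(z),\bar qq(p))+d(\bar qq(p),p)\le 2LL'+L'+B.$$
The point $\varphi(z)=\bar q(z)$ is within CAT(0) distance $C$ of a point of $F'$, hence within $C+1$ of a vertex $f$ of the grid $F'$. Vertices of $\Sigma$ at CAT(0) distance at most $C+1$ have word distance bounded by some constant $B'$, because $\Sigma$ is locally finite and $W$ is transitive on its vertices. So any integer $C_2\ge2LL'+L'+B+B'$ works. We fix it and put
$$h=4C_2+1. \tag{6}$$

**Step 5: depth can be measured inside $W_\Lambda$.** Let $H_x$ be the hyperplane of the reflection $x$, dual to the edge $\{1,x\}$. Call its sides the $1$-side and the $x$-side. For $g\in W$ let $\delta(g)$ be the distance from $g$ to the set of vertices on the opposite side of $H_x$. We claim: *if $g\in W_\Lambda$ and $g'\in W$ lie on opposite sides of $H_x$, there is $a\in W_\Lambda$ on the side of $g'$ with $d(g,a)\le d(g,g')$.*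

Write $g'=ab$ with $a\in W_\Lambda$ and $b$ shortest in $W_\Lambda g'$. Then
$$\ell(\lambda b)=\ell(\lambda)+\ell(b)\qquad(\lambda\in W_\Lambda). \tag{7}$$
Otherwise the concatenation of reduced words for $\lambda$ and $b$ is not reduced. So there is a letter $v$ in the first word that occurs again in the second with only letters commuting with $v$ in between. Then $v\in\Lambda$, the letters of $b$ before this $v$ commute with it, and $vb\in W_\Lambda g'$ is shorter than $b$, a contradiction. By (7), $d(g,g')=\ell(g^{-1}ab)=d(g,a)+\ell(b)\ge d(g,a)$.

It remains to see that $a$ is on the side of $g'$. Suppose $H_x$ were dual to an edge of a geodesic from $a$ to $ab$. Then $b=uvb''$ with $v$ a generator, $\ell(b)=\ell(u)+1+\ell(b'')$ and $auvu^{-1}a^{-1}=x$. So $\lambda:=uvu^{-1}=a^{-1}xa\in W_\Lambda$, and $\lambda b=ub''$ is an element of $W_\Lambda g'$ shorter than $b$, a contradiction.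

**Step 6: a deep region in the hyperbolic plane.** Since $m\ge5$ and $\Lambda$ is induced, $W_\Lambda$ acts simply transitively on the chambers of the tessellation of $\mathbb H^2$ by right-angled regular $m$-gons. Let $\Delta$ be the base chamber and $D_0$ its diameter. The chambers $g\Delta$ and $gv\Delta$ share a side on the axis of the reflection $gvg^{-1}$, which is the axis $\ell_x$ of $x$ if and only if $gvg^{-1}=x$. So a path in the Cayley graph of $W_\Lambda$ crosses $H_x$ exactly when the corresponding sequence of chambers crosses $\ell_x$. For elements of $W_\Lambda$ the sides of $H_x$ correspond to the sides of $\ell_x$, the $1$-side to the side of $\Delta$.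

Let $g\in W_\Lambda$ with $\delta(g)\le h$. By Step 5 there is $a\in W_\Lambda$ on the opposite side with $d(g,a)\le h$. A reduced word for $g^{-1}a$ has letters in $\Lambda$, so it gives a sequence of at most $h+1$ chambers, consecutive ones sharing a side, from $g\Delta$ to a chamber across $\ell_x$. So all points of $g\Delta$ are within $(h+1)D_0$ of $\ell_x$.

Let $Z$ be the set of points on the $\Delta$-side of $\ell_x$ at distance greater than $(h+1)D_0$ from $\ell_x$. In Fermi coordinates along $\ell_x$ it is a half plane, so it is non-empty, open, connected, and stays connected after removing a closed discrete set. It is invariant under $\langle t,y\rangle$, since $t,y$ are reflections in lines perpendicular to $\ell_x$. By the previous paragraph,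
$$g\in W_\Lambda,\ g\Delta\cap Z\ne\emptyset\ \Longrightarrow\ \delta(g)>h\text{ and } g\text{ is on the }1\text{-side}. \tag{8}$$

**Step 7: two routes from far left to far right.** Choose $w\in W_\Lambda$ such that $Z$ meets the interior of $w\Delta$, and let $\tau\in\{t,y\}$. Then $Z=\tau Z$ meets the interior of $\tau w\Delta$. We want a path $\alpha_\tau$ in the Cayley graph of $W_\Lambda$ from $w$ to $\tau w$ all of whose vertices $g$ satisfy $g\Delta\cap Z\neq\emptyset$.

Let $Z^\circ$ be $Z$ minus the vertices of the tessellation; it is connected. Consider the graph whose vertices are the chambers meeting $Z^\circ$, adjacent if they share a side. For each component of this graph consider the intersection of $Z^\circ$ with the union of its chambers. These sets cover $Z^\circ$ and are closed in it, by local finiteness. They are disjoint, because a point of $Z^\circ$ lies either in one chamber only or in exactly two, which share a side and both meet $Z^\circ$. The family is locally finite, so each set is also open. As $Z^\circ$ is connected, there is only one component. So there is a sequence of chambers from $w\Delta$ to $\tau w\Delta$ in this graph. It is the required path, since chambers sharing a side are of the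 form $g\Delta,gv\Delta$ with $v\in\Lambda$.

For $N\ge1$ let $g_{\pm N}=(ty)^{\pm N}$. As $t,y$ do not commute, $d(g_{-N},g_N)=\ell((ty)^{2N})=4N$. Let $a_0=g_{-N},a_1,\dots,a_{4N}=g_N$, with $a_{k+1}=a_k\tau_k$ and $\tau_k\in\{t,y\}$, be the geodesic in $\langle t,y\rangle$. Elements of $\langle t,y\rangle$ commute with $x$, so left multiplication by them preserves $H_x$. It preserves the sides, because a path from $1$ with letters $t,y$ crosses no hyperplane of label $x$. Hence it preserves $\delta$. Left multiplication by $x$ exchanges the sides and preserves $\delta$.

Let $U_N$ be the path that goes from $g_{-N}$ to $g_{-N}w$ (length $\ell(w)$, along a reduced word for $w$), then along $a_0\alpha_{\tau_0},a_1\alpha_{\tau_1},\dots,a_{4N-1}\alpha_{\tau_{4N-1}}$ to $g_Nw$, then to $g_N$ (length $\ell(w)$). The pieces fit, since $a_k\alpha_{\tau_k}$ ends at $a_k\tau_kw=a_{k+1}w$. Let $U_N'$ consist of the edge from $g_{-N}$ to $xg_{-N}=g_{-N}x$, then $xU_N$, then the edge from $xg_N=g_Nx$ to $g_N$. All vertices of $U_N$ and $U_N'$ lie in $W_\Lambda$. By (8) and the invariance of $\delta$: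
$$\begin{gathered}\text{every vertex of } U_N \text{ (resp. } U_N') \text{ is within } \ell(w)+1 \text{ of } \{g_N,g_{-N}\},\\ \text{or is on the } 1\text{-side (resp. } x\text{-side) with } \delta>h.\end{gathered} \tag{9}$$

**Step 8: a hyperplane of $X$ that both routes cross in the middle.** Let $\rho=L(\ell(w)+1)+3L$, and let $M$ be the number of hyperplanes of $X$ whose carrier meets the $\rho$-ball about a given vertex. It is finite by local finiteness, and independent of the vertex since $A$ is transitive on vertices. Choose $N$ with $4N/L-L>2M$. By (4) at least $4N/L-L$ hyperplanes separate $q(g_{-N})$ from $q(g_N)$, so one of them, $\mathfrak h$, has carrier disjoint from the $\rho$-balls about $q(g_N)$ and $q(g_{-N})$.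

Along $U_N$ there are consecutive vertices $p,\hat p$ with $q(p),q(\hat p)$ separated by $\mathfrak h$. As $d(q(p),q(\hat p))\le2L$, a geodesic from $q(p)$ to $q(\hat p)$ has an edge dual to $\mathfrak h$, and an endpoint of it is a vertex $z$ of the carrier of $\mathfrak h$ with $d(q(p),z)\le2L$. If $p$ were within $\ell(w)+1$ of $g_N$ or $g_{-N}$, then $z$ would be within $L(\ell(w)+1)+L+2L=\rho$ of $q(g_N)$ or $q(g_{-N})$, which is excluded. So by (9) $p$ is on the $1$-side with $\delta(p)>h$. In the same way there are a vertex $p'$ of $U_N'$ on the $x$-side with $\delta(p')>h$, and a vertex $z'$ of the carrier of $\mathfrak h$ with $d(q(p'),z')\le2L$.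

**Step 9: a common flat, and a count of letters.** Let $u\in\Theta$ be the label of $\mathfrak h$. The squares containing an edge of label $u$ have their other label in $\mathrm{lk}(u)$. So the carrier of $\mathfrak h$ lies in a convex subcomplex $gX_{\mathrm{st}(u)}\cong\mathbb R\times T$, where $T$ is the Cayley tree of the free group $A_{\mathrm{lk}(u)}$. Here $\mathrm{lk}(u)$ is non-empty because $\Theta$ is connected with at least two vertices, and independent because $\Theta$ is triangle-free. The tree $T$ has no leaves, so any two points of $T$ lie on a bi-infinite line. Hence $z,z'$ lie on a common 2-flat $F\subset X$, the product of $\mathbb R$ with such a line.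

By (5) there are a flat $F'\subset\Sigma$, with vertices in a coset $gW_J$ as in Step 1, and vertices $f,f'\in F'$ with $d(p,f)\le C_2$ and $d(p',f')\le C_2$. Since $\delta(p),\delta(p')>h>C_2$, the vertex $f$ is on the side of $p$ and $f'$ on the side of $p'$. So $H_x$ separates $f$ from $f'$. As $f^{-1}f'\in W_J$, its reduced words use letters of $J$ only, so $x\in J$, and $J\cap\Lambda=\{x\}$ by (3).

Consider the hyperplanes separating $p$ from $p'$. Their labels are in $\Lambda$, because $p,p'\in W_\Lambda$. If such a hyperplane does not separate $f$ from $f'$, it separates $p$ from $f$ or $p'$ from $f'$; there are at most $2C_2$ of these. All others separate $f$ from $f'$, so they have labels in $J\cap\Lambda=\{x\}$. Hence a reduced word for $p^{-1}p'$ has at most $2C_2$ letters different from $x$. Between two consecutive occurrences of $x$ in a reduced word there is a letter not commuting with $x$, so there are at most $2C_2+1$ letters $x$. Therefore $d(p,p')\le4C_2+1=h$. But $p'$ is on the opposite side of $H_x$ from $p$, so $d(p,p')\ge\delta(p)>h$. This contradiction shows that $W$ is not quasi-isometric to a RAAG. $\square$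

## 9. Deletion at the ends of the chain, and the proof of Theorem 1

**Proposition 12.** Let $v\in P_1\cup P_n$. If $\Gamma-v$ has no separating clique, then it is not RAAGedy.

*Proof.* **Step 1: reduction to $v=p_n'$.** The map $p_k\mapsto p_{n+1-k}$, $p_k'\mapsto p'_{n+1-k}$ takes $x$ to a vertex of class $n+1-i$ and $y$ to one of class $n+1-j$. It is an isomorphism $\Gamma(i,j,n)\cong\Gamma(n+1-j,\,n+1-i,\,n)$ exchanging $P_1$ and $P_n$: the edge $xy$ goes to the corresponding edge, the edges from $x$ to $P_n$ become those from the new $y$ to $P_1$, and the edges from $y$ to $P_1$ become those from the new $x$ to $P_n$. The new parameters satisfy (1), as $n+1-j\ge4$, $(n+1-i)-(n+1-j)=j-i\ge4$ and $n-(n+1-i)=i-1\ge3$. Since the parameters in (1) are arbitrary and $p_n,p_n'$ are twins, we may assume $v=p_n'$. Let $\Gamma'=\Gamma-p_n'$ and $t=p_n$.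

**Step 2: the induced cycle.** Put
$$\Lambda=\{t,\,x,\,y,\,p_{j+1},\dots,p_{n-1}\}.$$
Consecutive vertices are adjacent, cyclically: $t\sim x$, $x\sim y=p_j$, and so on up to $p_{n-1}\sim p_n=t$. The set $\Lambda$ maps injectively onto the cycle $n,i,j,j+1,\dots,n-1$ of $Q$. This cycle is induced in $Q$: among these classes the only edges of $Q$ are $ij$, $in$ and the $\{k,k+1\}$ with $j\le k<n$, because $i+1<j$. So $\Lambda$ is an induced cycle of length $n-j+2\ge5$.

**Step 3: 4-cycles through $x$ meet $\Lambda$ only in $x$.** Let $x,w,z,w'$ be a 4-cycle of $\Gamma'$ in cyclic order. By Lemma 4(b) one of $\{x,z\}$, $\{w,w'\}$ is some $P_k$, and $k\ne n$ since $p_n'\notin\Gamma'$.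

If $\{x,z\}$ is a class, it is $P_i$, so $z=s$ and $w,w'\in N_i=P_{i-1}\cup P_{i+1}$.

If $\{w,w'\}=P_k$, recall that the neighbors of $x$ in $\Gamma'$ are $P_{i-1}\cup P_{i+1}\cup\{y,t\}$. This set contains no class but $P_{i-1}$ and $P_{i+1}$, so $k=i\pm1$. Since $2\le i-1$ and $i+1\le n-1$, Lemma 4(c) gives $z\in N_{i\pm1}\subset P_{i-2}\cup P_i\cup P_{i+2}$.

In both cases the 4-cycle lies in $P_{i-2}\cup P_{i-1}\cup P_i\cup P_{i+1}\cup P_{i+2}$. As $i+2<j$, this set meets $\Lambda$ only in $x$.

**Step 4: conclusion.** The graph $\Gamma'$ is triangle-free, and by assumption it has no separating clique. So Proposition 11, applied to $\Gamma'$, $\Lambda$ and $x$, shows that $\Gamma'$ is not RAAGedy. $\square$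

*Proof of Theorem 1.* $\Gamma$ is triangle-free by Lemma 4(a). By Proposition 8 it has no separating clique and $W_\Gamma$ is commensurable to a RAAG, hence $\Gamma$ is RAAGedy. Every vertex $v$ lies in some $P_k$. If $\Gamma-v$ has no separating clique, it is not RAAGedy, by Proposition 10 for $2\le k\le n-1$ and by Proposition 12 for $k\in\{1,n\}$. Since $\Gamma$ is not a square, a coning sequence for $\Gamma$ would end with a step from some $\Gamma-v$ that is RAAGedy without separating cliques. There is no such $v$, so $\Gamma$ is not constructible by coning from a square. $\square$
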